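# A simple $8$-polytope whose $f$-vector no hyperbolic slice has

## 1. A cone for every set of vanishing gaps

Fix integers $n>s\ge 1$ and put $d=n-s$. Let
$$v(t)=(1,t,\dots,t^{d-1})\in\mathbb R^d .$$
By the Vandermonde determinant, any $d$ vectors $v(t)$ with distinct $t$ are linearly independent. Choose real numbers $\tau_1<\dots<\tau_{n-1}$ (for instance $\tau_j=j$) and set
$$V_j=(-1)^j\,v(\tau_j),\qquad j=1,\dots,n-1 .$$
These are $n-1$ vectors on the moment curve with alternating signs. Write $\operatorname{pos}$ for the generated convex cone, with $\operatorname{pos}(\emptyset)=\{0\}$, and $V_Z=\{V_j:j\in Z\}$.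

Let $G$ be a monic real polynomial of degree $n$ with only real roots $x_1\le\dots\le x_n$. Its *gaps* are $q_j(G)=x_{j+1}-x_j\ge 0$ for $1\le j\le n-1$, and its *zero set* is $Z(G)=\{j:q_j(G)=0\}\subset[n-1]$. Attach to $G$ the cone $\operatorname{pos}V_{Z(G)}$.

Here is an example. Let $n=5$, $s=3$, $d=2$, and consider all polynomials with five real roots of the form $T^5-5T^3+G_4T+G_5$. We shall see in Section 2 that exactly four of them have at most three distinct roots, and that their zero sets are
$$\{2,4\},\quad\{1,4\},\quad\{1,3\},\quad\{2,3\}.$$
With $\tau_j=j$ we get $V_1=-(1,1)$, $V_2=(1,2)$, $V_3=-(1,3)$, $V_4=(1,4)$. Their directions, in degrees, are about $225$, $63$, $252$, $76$, so the cyclic order is $V_2,V_4,V_1,V_3$. The neighboring pairs are $\{2,4\},\{1,4\},\{1,3\},\{2,3\}$, exactly the four zero sets, and all four angles are less than $180$ degrees. So the four cones tile the plane. The vectors $V_j$ were fixed without looking at any root.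

These cones serve to decide a question about which $f$-vectors can occur for certain sets of polynomials. The plan is to show that under a mild numerical hypothesis the cones of such a set always form a complete simplicial fan, and then that a fan whose rays lie on a signed moment curve cannot be too neighborly.

## 2. Hyperbolic slices, strata and $f$-vectors

**Definition (slice).** A monic real univariate polynomial of degree $n$ is *hyperbolic* if all its roots are real. For a hyperbolic $F=T^n+F_1T^{n-1}+\dots+F_n$ and $1\le s\le n$, the *hyperbolic slice* $\mathcal H_s(F)$ is the set of hyperbolic $G=T^n+G_1T^{n-1}+\dots+G_n$ with $G_i=F_i$ for $i\le s$, viewed in $\mathbb R^n$ through its coefficients.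

By Newton's identities, fixing $G_1,\dots,G_s$ means fixing the power sums $p_1,\dots,p_s$ of the roots. The ordered roots, hence the gaps $q_j$, depend continuously on $G$. If $s\ge2$, then $\mathcal H_s(F)$ is compact, since it is closed and $p_2$ is fixed, which bounds the roots.

**Definition (strata, poset, $f$-vector).** If $G$ has distinct roots $y_1<\dots<y_l$ with multiplicities $\mu_1,\dots,\mu_l$, then $\mu=(\mu_1,\dots,\mu_l)$ is a composition of $n$ of length $l$. The *stratum* $\mathcal H_s^\mu(F)$ is the set of $G\in\mathcal H_s(F)$ with composition $\mu$. The *hyperbolic poset* $\mathcal L_s(F)$ is the set of nonempty strata, ordered by inclusion of closures; its *$f$-vector* is $(f_0,f_1,\dots)$, with $f_i$ the number of $i$-dimensional strata.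

A composition of $n$ is the same thing as a subset $Z\subset[n-1]$, the set of vanishing gaps: the composition $(2,2,1)$ of $5$ corresponds to $Z=\{1,3\}$. We write $\mathcal H^Z(F)$ for the stratum of all $G\in\mathcal H_s(F)$ with $Z(G)=Z$. Its elements have $l=n-|Z|$ distinct roots.

The $f$-vector of a $d$-dimensional polytope is $(f_0,\dots,f_d)$ with $f_i$ the number of $i$-dimensional faces and $f_d=1$. A $d$-polytope is *simple* if each vertex lies on exactly $d$ edges; then $2f_1=df_0$.

The question, from Arne Lien and Robin Schabert, "Shellable slices of hyperbolic polynomials and the degree principle", arXiv:2402.05702 (2024), is this: *is it true that for any $f$-vector of a simple polytope there are $n,s\in\mathbb N$ and a polynomial $F$ such that $\mathcal L_s(F)$ has the same $f$-vector?*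

**Segment.** Take $F=T^3-3T$, $s=2$. The polynomial $T^3-3T+c$ is hyperbolic exactly for $|c|\le2$. For $|c|<2$ its roots are distinct; at $c=2$ they are $-2,1,1$ and at $c=-2$ they are $-1,-1,2$. The $f$-vector is $(2,1)$, that of a segment.

**Simplices.** Let $s=2$ and let $F$ have at least two distinct roots. A vector of gaps $(q_1,\dots,q_{n-1})\ge0$, not zero, determines the roots up to translation. Scaling the gaps by a unique positive factor and then translating in a unique way gives the prescribed $p_2-p_1^2/n>0$ and $p_1$. So $\mathcal H_2(F)$ is the set of directions in the orthant $\mathbb R^{n-1}_{\ge0}$, a simplex of dimension $d=n-2$, and the strata are its open faces. Every simplex is realized.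

**Square.** Take the example of Section 1: $F=T(T^2-1)(T^2-4)=T^5-5T^3+4T$, $s=3$. Membership in the slice means $p_1=p_3=0$, $p_2=10$. Since $p_2$ only fixes the scale, we look for root vectors with $p_1=p_3=0$, not all zero. We use from Lemma 3 below that a stratum with $l\le s$ has at most one point, and a nonempty one with $l\ge s$ has dimension $l-s$.

* Two distinct roots: $\mu_1y_1+\mu_2y_2=0=\mu_1y_1^3+\mu_2y_2^3$ forces $y_1^2=y_2^2$, so $y_1=-y_2$ and $\mu_1=\mu_2$, impossible as $\mu_1+\mu_2=5$. One distinct root would give $p_2=0$.
* Composition $(2,1,2)$, $Z=\{1,4\}$: roots $-1,-1,0,1,1$. Composition $(1,3,1)$, $Z=\{2,3\}$: roots $-1,0,0,0,1$.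
* Composition $(2,2,1)$, $Z=\{1,3\}$: with $\varphi=(1+\sqrt5)/2$ the roots $-\varphi^2,-\varphi^2,1,1,2\varphi$ work, since $-2\varphi^2+2+2\varphi=0$ and, by $\varphi^3=2\varphi+1$ and $\varphi^6=8\varphi+5$, also $-2\varphi^6+2+8\varphi^3=0$. Reflection $x\mapsto-x$ gives $(1,2,2)$, $Z=\{2,4\}$.
* Composition $(3,1,1)$, $Z=\{1,2\}$: roots $a,a,a,b,c$ with $b+c=-3a$ and $0=3a^3+(b+c)^3-3bc(b+c)=-24a^3+9abc$. If $a=0$, then $b=-c$, against $a<b<c$. If $a\ne0$, then $bc=\tfrac83a^2$ and the discriminant $(9-\tfrac{32}3)a^2$ is negative. So this stratum is empty, and by reflection so is that of $Z=\{3,4\}$.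

So $f_0=4$. By Lemma 3(b) below, near each of these four polynomials there are elements of the slice whose zero set is any prescribed subset; hence all four strata $Z=\{j\}$ are nonempty and $f_1=4$. The $f$-vector is $(4,4,1)$, that of a square.

**Cyclic polytopes.** $C(m,d)$ is the convex hull of $m$ points on the curve $(t,t^2,\dots,t^d)$. It is a simplicial $d$-polytope with $m$ vertices. It is $\lfloor d/2\rfloor$-neighborly: any $k\le d/2$ vertices form a face, because the polynomial $\prod(t-t_i)^2$ over the chosen parameters has degree $2k\le d$, is nonnegative, and vanishes only there. Its polar is a simple $d$-polytope with $f_{d-k}$ equal to the number of $(k-1)$-dimensional faces of $C(m,d)$, $1\le k\le d$.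

**Theorem A.** Let $d=2\delta+\varpi$ with $\varpi\in\{0,1\}$, where $\delta\ge4$ if $\varpi=0$ and $\delta\ge6$ if $\varpi=1$. Let $m=d+4$. The $f$-vector of the simple $d$-polytope polar to $C(m,d)$ is not the $f$-vector of $\mathcal L_s(F)$ for any $n,s,F$.

So the answer to the question is **no**. The statement fails for the polars of $C(d+4,d)$ for every even $d\ge8$ and every odd $d\ge13$; the case $d=8$ is the simple $8$-polytope with $12$ facets polar to $C(12,8)$. No genericity of $F$ is assumed. No claim is made about which other $f$-vectors are realized.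

One cannot hope to win by counting facets alone. A facet corresponds to a one-element zero set, so there are at most $n-1=s+d-1$ of them; but $s$ is ours to choose, so for fixed $d$ this bound can be made as large as we like. The obstruction must come from how the zero sets fit together.

## 3. Sign alternation of gap differences

This section compares two members of one slice. The first lemma says that their gap vectors differ with many alternations of sign; the second turns this into a statement about the cones.

**Lemma 1.** If $G\ne G'$ in $\mathcal H_s(F)$ and $D_j=q_j(G)-q_j(G')$, there are $j_0<\dots<j_{s-1}$ such that the $D_{j_i}$ are nonzero with alternating signs.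

For $T^3-3T\pm2$ the gaps are $(3,0)$ and $(0,3)$, and $D=(3,-3)$: two alternating entries for $s=2$.

*Proof.* **Step 1: a step function orthogonal to polynomials.** Let $N(t),N'(t)$ be the numbers of roots $\le t$ of $G,G'$, counted with multiplicity, and $h=N-N'$. This is a right-continuous, compactly supported step function, and $h\not\equiv0$ since $G\ne G'$. Let $x_i,x_i'$ be the ordered roots. For a polynomial $\varphi$ of degree $\le s$,
$$\int h\varphi'\,dt=-\sum_i(\varphi(x_i)-\varphi(x'_i))=0,$$
because the power sums up to order $s$ agree. Thus $h$ is orthogonal to all polynomials of degree $\le s-1$.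

**Step 2: $h$ alternates often.** We claim that there are $t_0<\dots<t_s$ at which $h$ is nonzero with alternating signs. Otherwise $h$ has at most $s-1$ sign changes, so some polynomial $g\ne0$ of degree $\le s-1$, with simple roots at places where the sign changes, satisfies $hg\ge0$. Then $\int hg=0$ forces $hg=0$ almost everywhere, and since $h$ is a right-continuous step function, $h\equiv0$, a contradiction.

**Step 3: from $h$ to root differences.** Let $k_i=\max(N(t_i),N'(t_i))$ and $e_k=x_k-x_k'$. If $h(t_i)>0$, then $k_i=N(t_i)>N'(t_i)$, so $x_{k_i}\le t_i<x'_{k_i}$ and $e_{k_i}<0$. Likewise $h(t_i)<0$ gives $e_{k_i}>0$. So the $e_{k_i}$ alternate in sign. Moreover $k_i<k_{i+1}$: if $h(t_i)>0>h(t_{i+1})$, then $k_{i+1}=N'(t_{i+1})>N(t_{i+1})\ge N(t_i)=k_i$, and the other case is symmetric.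

**Step 4: from root differences to gap differences.** Since $D_j=e_{j+1}-e_j$, we have $e_{k_{i+1}}-e_{k_i}=\sum_{j=k_i}^{k_{i+1}-1}D_j$. The left side is nonzero, so some $j_i\in[k_i,k_{i+1}-1]$ has $D_{j_i}$ of the same sign as it, for $i=0,\dots,s-1$. The intervals are disjoint and increasing, so $j_0<\dots<j_{s-1}$, and the signs of $e_{k_{i+1}}-e_{k_i}$ alternate with $i$. $\square$

The reason for the signs in $V_j=(-1)^jv(\tau_j)$ is a conservation law: for a sequence without zeros, the numbers of sign changes of $(D_j)$ and of $((-1)^jD_j)$ add up to the number of consecutive pairs. Lemma 1 makes the first number large. A linear dependency among points of the moment curve alternates, and it will make the second one large.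

**Lemma 2.** Let $d=n-s\ge1$, let $\tau_1<\dots<\tau_{n-1}$ be real, and $V_j=(-1)^jv(\tau_j)\in\mathbb R^d$. Let $G\ne G'$ in $\mathcal H_s(F)$. If $\lambda,\lambda'\ge0$ are supported on $Z(G)$, $Z(G')$ respectively and $\sum\lambda_jV_j=\sum\lambda_j'V_j$, then $\lambda=\lambda'$. (In particular $\lambda$ is supported on $Z(G)\cap Z(G')$.)

*Proof.* Suppose $\mu=\lambda-\lambda'\ne0$. It is a linear dependency of the $V_j$.

**Step 1: shrink to a dependency with $d+1$ terms.** Call a dependency $c$ *conformal* if $c_j>0\Rightarrow\mu_j>0$ and $c_j<0\Rightarrow\mu_j<0$. Let $c\ne0$ be conformal with minimal support ($\mu$ itself is conformal). Then $|\operatorname{supp}c|=d+1$. It is at least $d+1$, as any $d$ of the $V_j$ are independent. If it were larger, then $d+1$ of the vectors indexed by $\operatorname{supp} c$ would carry a dependency $c'\ne0$ with $\operatorname{supp}c'\subsetneq\operatorname{supp}c$; after a change of sign, some entry of $c'$ has the same sign as that of $c$. Put $t=\min\{c_j/c_j':c_jc_j'>0\}>0$. In $c-tc'$, an entry with $c_jc'_j>0$ keeps the sign of $c_j$ or becomes $0$, and the minimizing one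 becomes $0$; all other entries on $\operatorname{supp}c$ keep the sign of $c_j$. On $\operatorname{supp}c\setminus\operatorname{supp}c'\neq\emptyset$ the vector equals $c$. So $c-tc'$ is nonzero, conformal, with smaller support: a contradiction.

**Step 2: signs of $c$.** Let $\operatorname{supp}c=\{k_0<\dots<k_d\}$. The dependency of $v(\tau_{k_0}),\dots,v(\tau_{k_d})$ is unique up to scaling, with coefficients proportional to $\prod_{i'\ne i}(\tau_{k_i}-\tau_{k_{i'}})^{-1}$, so its signs alternate. Hence $c_{k_i}$ has sign $\epsilon(-1)^{k_i+i}$ with a fixed $\epsilon\in\{\pm1\}$.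

**Step 3: signs of $D$ on $\operatorname{supp}c$.** Let $D_j=q_j(G)-q_j(G')$. If $c_j>0$, then $\mu_j>0$, so $\lambda_j>0$, $j\in Z(G)$ and $D_j=-q_j(G')\le0$. If $c_j<0$, then $\lambda_j'>0$, $j\in Z(G')$ and $D_j\ge0$. So $\epsilon(-1)^{k_i+i}D_{k_i}\le0$ for all $i$.

**Step 4: count sign changes.** Replace the zero entries of $D$ by nonzero ones: at the $k_i$ so that the inequality of Step 3 becomes strict, elsewhere arbitrarily. Call the result $D'$ and put $y_j=(-1)^jD'_j$. Then $y_{k_i}$ has sign $-\epsilon(-1)^i$, so $y$ has at least $d$ sign changes. By Lemma 1, whose entries $D_{j_i}$ were not altered, $D'$ has at least $s-1$ sign changes. For each of the $n-2=s+d-2$ consecutive pairs $(j,j+1)$ exactly one of $D',y$ changes sign. So $s+d-2\ge(s-1)+d$, a contradiction. $\square$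

## 4. Strata as manifolds, and arcs with two ends

We need the dimensions of the strata, a way to open up multiple roots, and the structure of the one-dimensional pieces.

**Lemma 3.** (a) If $l\ge s$, then $\mathcal H^Z(F)$ is empty or a manifold of dimension $l-s$; if $l\le s$, it has at most one point. So a nonempty stratum has dimension $\max(l-s,0)$. (b) If $G\in\mathcal H_s(F)$ has $l\ge s$ distinct roots and $Y\subset Z(G)$, there are $G'\in\mathcal H_s(F)$ arbitrarily near $G$ with $Z(G')=Y$.

*Proof.* (a) The stratum is homeomorphic to the set of $y_1<\dots<y_l$ with $\sum_i\mu_iy_i^k=p_k$ for $k\le s$. The Jacobian of $(p_1,\dots,p_s)$ is $(k\mu_iy_i^{k-1})_{k,i}$, of rank $\min(l,s)$ by Vandermonde. If $l\ge s$ this is a submersion, which gives the first claim. If $l\le s$ and $G\ne G'$ lie in the stratum, then $D$ is supported on the $l-1<s$ indices outside $Z$, contradicting Lemma 1.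

(b) Near $G$ use as coordinates on ordered root vectors the first root $u_i$ of each cluster of roots, $i=1,\dots,l$, and the inner gaps $q_z$, $z\in Z(G)$. The $p_k$ are polynomials in these. Moving $u_i$ shifts the whole cluster, so at $G$ the derivatives with respect to the $u_i$ form the matrix in (a), of rank $s$. By the implicit function theorem some $s$ of the $u_i$ can be solved for as functions of the other coordinates, with $p_1,\dots,p_s$ fixed. Keep the remaining $u_i$ fixed and prescribe $q_z>0$ small for $z\in Z(G)\setminus Y$ and $q_z=0$ for $z\in Y$. The gaps between clusters stay positive, so $Z(G')=Y$. $\square$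

Let
$$\Delta(F)=\{Z:|Z|\le n-s,\ \mathcal H^Z(F)\ne\emptyset\}.$$
By (b) it is closed under taking subsets. For $Y\subset[n-1]$ let $S_Y(F)=\{G\in\mathcal H_s(F):Z(G)\supseteq Y\}$. In the square example, $\Delta(F)$ is the $4$-cycle with vertices $2,4,1,3$ in this cyclic order.

**Lemma 4.** Let $s\ge2$, $d=n-s\ge1$, $|Y|=d-1$, $[n-1]\setminus Y=\{c_1<\dots<c_s\}$. Then $q_{c_1}$ is injective on $S_Y$, and $S_Y\setminus\mathcal H^Y$ has at most two points. If $\mathcal H^Y\ne\emptyset$, then $q_{c_1}$ maps $S_Y$ homeomorphically onto a compact interval $[\alpha,\beta]$, $\alpha<\beta$, and all points of $S_Y\setminus\mathcal H^Y$ are the two preimages of the endpoints, both of which occur. In particular, if $S_Y$ is infinite, then $\mathcal H^Y\ne\emptyset$.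

*Proof.* **Step 1: at most two exceptional points.** For distinct $G,G'\in S_Y$ the vector $D$ is supported on the $s$ indices $c_i$, so by Lemma 1 it is nonzero and alternating on all of them. This gives injectivity. It also shows: if $q_{c_1}(G')>q_{c_1}(G)$, then $q_{c_i}(G')>q_{c_i}(G)$ for odd $i$ and $q_{c_i}(G')<q_{c_i}(G)$ for even $i$. Now let $G\in S_Y\setminus\mathcal H^Y$, so $q_{c_i}(G)=0$ for some $i$. Then $q_{c_i}(G')>0$ for every other $G'\in S_Y$, so $G$ is the minimizer of $q_{c_1}$ on $S_Y$ if $i$ is odd and the maximizer if $i$ is even. Hence $S_Y\setminus\mathcal H^Y$ is contained in the set consisting of the minimizer and the maximizer.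

**Step 2: an interval.** Let $\mathcal H^Y\ne\emptyset$. Here $l=n-(d-1)=s+1$, so $\mathcal H^Y$ is a $1$-manifold and its image under the continuous injection $q_{c_1}$ is open in $\mathbb R$. Therefore this image contains neither the minimum nor the maximum of the compact set $K=q_{c_1}(S_Y)$, and $\min K<\max K$. With Step 1, $K\setminus\{\min K,\max K\}=q_{c_1}(\mathcal H^Y)$. This set is nonempty, open, and closed in $(\min K,\max K)$, hence equal to it. So $K=[\min K,\max K]$ and the endpoints correspond exactly to $S_Y\setminus\mathcal H^Y$. A continuous injection on a compact set is a homeomorphism onto its image. The last claim follows from Step 1. $\square$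

## 5. A special quartic that spoils the direct plan

The direct plan is to take the cones $\operatorname{pos}V_Z$, $Z\in\Delta(F)$, and to show that they form a complete fan. By Lemma 2 they intersect properly for every $F$. What can fail is that they cover $\mathbb R^d$.

Take $F=T^4-2T^2+\tfrac12$, $s=3$, $d=1$. The slice consists of $T^4-2T^2+c$ with $0\le c\le1$. For $0<c<1$ the roots are distinct. At $c=0$ they are $-\sqrt2,0,0,\sqrt2$, so $Z=\{2\}$. At $c=1$ they are $-1,-1,1,1$, so $Z=\{1,3\}$. The $f$-vector is $(2,1)$, that of a segment. But $|\{1,3\}|=2>d$, so $\Delta(F)=\{\emptyset,\{2\}\}$, and its cones cover only the half-line $\operatorname{pos}V_2=[0,\infty)$. The polynomial with too few distinct roots is invisible to $\Delta(F)$.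

Two observations repair this. First, if we keep the whole zero set, then $\operatorname{pos}(V_1,V_3)=(-\infty,0]$ and the line is covered again. Second, a small perturbation removes the defect: for $T^4-2T^2+\varepsilon T+c$ with small $\varepsilon>0$, the values on $T>0$ exceed those at the mirrored points $-T$, so as $c$ grows the two largest roots merge first, and the end of the arc has $Z=\{3\}$. So coverage will be proved for generic $F_\nu$ near the slice and transported to the cones $\operatorname{pos}V_{Z(G)}$ in the limit. These may have too many generators; the equality $2f_1=df_0$ will force them to be simplicial. (The quartic also shows that the condition $d\ge2$ below is needed: it satisfies $f_0\ge2$ and $2f_1=df_0$ with $d=1$, yet $\{j:\{j\}\in\Delta(F)\}=\{2\}$ gives only one ray.)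

## 6. From slices to complete fans

A *fan* is a finite set of pointed polyhedral cones, closed under taking faces, in which any two cones meet in a common face. It is *complete* if it covers $\mathbb R^d$, and *simplicial* if every cone is generated by linearly independent vectors. The four cones of Section 1, their four rays and $\{0\}$ form an example in $\mathbb R^2$.

**Proposition 5.** Let $s\ge2$, $d=n-s\ge2$. Suppose $\mathcal H_s(F)$ contains a polynomial with distinct roots, and $f_0\ge2$, $2f_1=df_0$ for $\mathcal L_s(F)$. Let $U=\{j:\{j\}\in\Delta(F)\}$. With $V_j$ as in Lemma 2, there is a complete simplicial fan $\Sigma$ in $\mathbb R^d$ whose rays are exactly those spanned by $V_j$, $j\in U$, and $\operatorname{pos}(V_j:j\in X)\in\Sigma$ for every $X\in\Delta(F)$ with $|X|\le d-1$.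

*Proof.* **Step 1: generic approximations.** This step constructs nearby slices whose cones cover $\mathbb R^d$. Let $G_0\in\mathcal H_s(F)$ have distinct roots. The map from root vectors to $(p_1,\dots,p_s)$ is a submersion at the root vector of $G_0$, hence open near it. The values of $(p_1,\dots,p_s)$ at polynomials with at most $s-1$ distinct roots form a null set in $\mathbb R^s$: they are a finite union, over compositions of length $<s$, of smooth images of manifolds of dimension $<s$. So there are $F_\nu\to G_0$ with distinct roots such that all elements of $\mathcal H_s(F_\nu)$ have at least $s$ distinct roots, that is, all their zero sets have at most $d$ elements and belong to $\Delta(F_\nu)$. For $Z\in\Delta(F_\nu)$ the cone $\operatorname{pos}V_Z$ is simplicial, since $|Z|\le d$, and Lemma 2 applied to $F_\nu$ gives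
$$\operatorname{pos}V_Z\cap\operatorname{pos}V_{Z'}=\operatorname{pos}V_{Z\cap Z'}\qquad(Z\ne Z'\in\Delta(F_\nu)).\tag{2}$$

We claim that *the cones $\operatorname{pos}V_Z$ with $Z\in\Delta(F_\nu)$, $|Z|=d$, cover $\mathbb R^d$.*

**Step 1a: there is a $d$-set in $\Delta(F_\nu)$.** Let $G\in\mathcal H_s(F_\nu)$ have the minimal number $l$ of distinct roots; $l\ge s$. Suppose $l\ge s+1$. Let $M$ be the set of $G'\in\mathcal H_s(F_\nu)$ with $Z(G')=Z(G)$ whose distinct roots number $s+2,\dots,l$ are the same as those of $G$. A limit of elements of $M$ has zero set containing $Z(G)$, hence, by minimality of $l$, equal to $Z(G)$; so $M$ is closed in a compact set, and is compact. In terms of the distinct roots $y_1,\dots,y_{s+1}$, $M$ is locally a curve whose tangent spans the kernel of the $s\times(s+1)$ matrix $(k\mu_iy_i^{k-1})$. Any $s$ columns are independent, so the kernel vector has no zero entry. Hence $y_1$ is strictly monotone along the curve near each point and has no maximum on the nonempty compact set $M$, a contradiction. So $l=s$ and $|Z(G)|=n-s=d$.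

**Step 1b: crossing a wall.** Let $Z\in\Delta(F_\nu)$, $|Z|=d$, $z\in Z$ and $Y=Z\setminus z$. We show that $Y$ lies in exactly two $d$-sets of $\Delta(F_\nu)$, whose cones lie on opposite sides of the hyperplane spanned by $V_Y$. As $\Delta(F_\nu)$ is closed under subsets, $Y\in\Delta(F_\nu)$, so $\mathcal H^Y(F_\nu)\neq\emptyset$ and by Lemma 4 $S_Y(F_\nu)\setminus\mathcal H^Y(F_\nu)$ has exactly two points. Their zero sets properly contain $Y$ and have at most $d$ elements, so they are $d$-sets; they are distinct by Lemma 3(a). Conversely, each $d$-set of $\Delta(F_\nu)$ containing $Y$ is the zero set of such a point. By (2) the two cones meet in $\operatorname{pos}V_Y$. If both were on the same side, they would share interior points near a relative interior point of $\operatorname{pos}V_Y$. So they are on opposite sides.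

**Step 1c: covering.** Let $C$ be the union of the $d$-dimensional cones; it is closed. Suppose $C\ne\mathbb R^d$. Choose $x$ in the interior of a $d$-dimensional cone. As $\mathbb R^d\setminus C$ is open and nonempty, we can choose $y\notin C$ outside the finitely many proper subspaces spanned by $x$ and a face of dimension $\le d-2$ of one of the cones. Then the segment from $x$ to $y$ meets no face of dimension $\le d-2$. Indeed, if it met such a face at a point other than $x$, then $y$ would lie in the span of $x$ and that face. And $x$ itself is interior to one $d$-cone, so it is on no proper face of that cone, and by (2) it lies in no other $d$-cone. Let $w$ be the last point such that the segment from $x$ to $w$ lies in $C$; then $w\in C$ and $w\ne y$. The point $w$ is not interior to a $d$-cone, so it lies on a proper face of one, and since it lies on no face of dimension $\le d-2$, it is in the relative interior of a $(d-1)$-dimensional face. By Step 1b two cones on opposite sides of this face together contain a neighborhood of $w$, contradicting the choice of $w$. This proves the claim.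

**Step 1d: passage to the limit.** There are finitely many possible $\Delta(F_\nu)$, and the roots of elements of the slices $\mathcal H_s(F_\nu)$ are bounded, since $p_2$ is. So after passing to a subsequence, $\Delta(F_\nu)=\Delta'$ is constant, and for every $d$-set $\sigma\in\Delta'$ the unique $G_\nu^\sigma\in\mathcal H_s(F_\nu)$ with zero set $\sigma$ converges to some $G^\sigma$. As $p_k(F_\nu)\to p_k(G_0)=p_k(F)$ for $k\le s$, we have $G^\sigma\in\mathcal H_s(F)$. Also $Z(G^\sigma)\supseteq\sigma$, so $G^\sigma$ has at most $s$ distinct roots.

**Step 2: the cones $K(G)$.** We now build cones for $F$ itself. By Lemma 3(a) the $0$-dimensional strata of $\mathcal H_s(F)$ are single points, namely the $G\in\mathcal H_s(F)$ with $|Z(G)|\ge d$. Call them *vertices*; there are $f_0$ of them, and all $G^\sigma$ are vertices. For a vertex $G$ put $K(G)=\operatorname{pos}V_{Z(G)}$, a full-dimensional cone.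

* The $K(G)$ cover $\mathbb R^d$, because $\operatorname{pos}V_\sigma\subset K(G^\sigma)$.
* For vertices $G\ne G'$, Lemma 2 gives $K(G)\cap K(G')=\operatorname{pos}V_{Z(G)\cap Z(G')}$. Here $|Z(G)\cap Z(G')|\le d-1$; otherwise $D$ is supported on at most $n-1-d=s-1$ indices, contradicting Lemma 1. So $K(G)\cap K(G')$ has empty interior. Hence $\operatorname{int}K(G)\cap K(G')=\emptyset$, as $K(G')$ is the closure of its interior.
* $K(G)$ is pointed: as $f_0\ge2$, there is a vertex $G'\ne G$, and Lemma 2 with $\lambda'=0$ shows that $\sum\lambda_jV_j=0$ with $\lambda\ge0$ supported on $Z(G)$ forces $\lambda=0$.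
* The cones $\operatorname{pos}V_\sigma$ cover $\operatorname{int}K(G)$, and those with $G^\sigma\ne G$ lie in $K(G^\sigma)$ and do not meet it. Taking closures,
$$K(G)=\bigcup_{G^\sigma=G}\operatorname{pos}V_\sigma .\tag{3}$$

**Step 3: facets of $K(G)$ come from $\Delta(F)$.** A facet of $K(G)$ is $\operatorname{pos}V_Y$ with $Y=\{j\in Z(G):V_j\in H\}$, where $H$ is the supporting hyperplane. A linear hyperplane contains at most $d-1$ of the $V_j$, and the facet has dimension $d-1$, so $|Y|=d-1$. We claim $Y\in\Delta(F)$.

First choose a good point. If $|W|\le d-1$ and $W\ne Y$, then $\operatorname{pos}V_W\cap H$ has dimension $\le d-2$: this is clear if $|W|\le d-2$; if $|W|=d-1$, then $\operatorname{span}V_W\ne H$, since otherwise $H$ would contain the at least $d$ vectors indexed by $W\cup Y$. So there is $x$ in the relative interior of the facet lying in no such $\operatorname{pos}V_W$.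

Next find the neighbor. Points near $x$ outside $K(G)$ lie in other cones, and there are finitely many closed cones, so $x\in K(G')$ for some vertex $G'\ne G$. As $x\in\operatorname{pos}V_{Z(G)\cap Z(G')}$ and this index set has at most $d-1$ elements, $Z(G)\cap Z(G')=Y$. By (3) there are $\sigma,\sigma'$ with $G^\sigma=G$, $G^{\sigma'}=G'$ and $x\in\operatorname{pos}V_\sigma\cap\operatorname{pos}V_{\sigma'}=\operatorname{pos}V_{\sigma\cap\sigma'}$. Since $\sigma\ne\sigma'$, $|\sigma\cap\sigma'|\le d-1$, so $\sigma\cap\sigma'=Y$, and $Y\in\Delta'$ as a subset of $\sigma$.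

Finally transport an arc. With $c_1$ as in Lemma 4 for this $Y$, $S_Y(F_\nu)$ is an arc. Its endpoints are $G_\nu^\sigma$ and $G_\nu^{\sigma'}$, the two points of $S_Y(F_\nu)\setminus\mathcal H^Y(F_\nu)$, and $q_{c_1}$ takes on it all values between $q_{c_1}(G_\nu^\sigma)$ and $q_{c_1}(G_\nu^{\sigma'})$. These two values converge to $q_{c_1}(G)$ and $q_{c_1}(G')$, which differ, since $q_{c_1}$ is injective on $S_Y(F)\ni G,G'$. Let $\gamma$ be strictly between the limits. For large $\nu$ some element of $S_Y(F_\nu)$ has $q_{c_1}=\gamma$; a convergent subsequence of these has its limit in $S_Y(F)$ with $q_{c_1}=\gamma$. So $S_Y(F)$ is infinite, and Lemma 4 gives $\mathcal H^Y(F)\ne\emptyset$, that is, $Y\in\Delta(F)$.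

**Step 4: counting makes the cones simplicial.** By Lemma 3(a), $f_1$ is the number of $Y\in\Delta(F)$ with $|Y|=d-1$. If $\operatorname{pos}V_Y$ is a facet of $K(G)$ as in Step 3, then $Y\in\Delta(F)$ and $G\in S_Y\setminus\mathcal H^Y$, because $|Z(G)|\ge d$. By Lemma 4 each $Y$ arises in this way from at most two vertices $G$. Each $K(G)$, being pointed and full-dimensional, has at least $d$ facets. Counting pairs of a vertex and a facet of its cone,
$$df_0\le2f_1=df_0 .$$
So every $K(G)$ has exactly $d$ facets and is simplicial. Its extreme rays are spanned by $V_j$ with $j\in\sigma(G)$ for some $\sigma(G)\subset Z(G)$, $|\sigma(G)|=d$; no two $V_j$ are parallel, as $d\ge2$. As $d\ge2$, each of these rays lies in a facet $\operatorname{pos}V_Y$; then $V_j\in H$, so $j\in Y\in\Delta(F)$ by the definition of $Y$ and Step 3. As $\Delta(F)$ is closed under subsets, $j\in U$. So $\sigma(G)\subset U$.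

**Step 5: the fan.** For vertices $G\ne G'$ we show that $K(G)\cap K(G')=\operatorname{pos}V_W$, $W=Z(G)\cap Z(G')$, is a face of $K(G)$. Let $u,w\in K(G)$ with $u+w\in\operatorname{pos}V_W$, and write $u=\sum\alpha_jV_j$, $w=\sum\beta_jV_j$ with $\alpha,\beta\ge0$ supported on $Z(G)$. Then $u+w$ also has a nonnegative representation supported on $W\subset Z(G')$, and Lemma 2 shows that $\alpha+\beta$ equals it, so it is supported on $W$. Since $\alpha,\beta\ge 0$, both are supported on $W$, and $u,w\in\operatorname{pos}V_W$. This is the defining property of a face. By symmetry the intersection is a face of both cones. Hence the faces of the $K(G)$ form a complete simplicial fan $\Sigma$, with rays spanned by $V_j$, $j$ in a subset of $U$.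

It remains to place the cones of $\Delta(F)$. Let $X\in\Delta(F)$, $|X|\le d-1$, and $Z(G_X)=X$. The point $\sum_{j\in X}V_j$ lies in some $K(G)$, and $G\ne G_X$ since $G_X$ has more than $s$ distinct roots. Lemma 2 for $G_X,G$ gives $X\subset Z(G)$. The argument of the previous paragraph, with $G_X$ in place of $G'$ and $X$ in place of $W$, shows that $\operatorname{pos}V_X$ is a face of $K(G)$: if $u,w\in K(G)$ and $u+w\in\operatorname{pos}V_X$, then $\alpha+\beta$ is supported on $X$. So $\operatorname{pos}V_X\in\Sigma$. In particular, as $d\ge2$, every $V_j$ with $j\in U$ spans a ray of $\Sigma$. $\square$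

## 7. Theorem A reduced to a statement about fans

**Theorem 6.** Let $d=2\delta+\varpi$ be as in Theorem A, $m=d+4$, $t_1<\dots<t_m$, $\varepsilon_j\in\{\pm1\}$, $V_j=\varepsilon_jv(t_j)\in\mathbb R^d$. There is no complete simplicial fan $\Sigma$ with rays spanned by $V_1,\dots,V_m$ such that every subset of $[m]$ of size $\le\delta$ spans a cone of $\Sigma$.

*Proof of Theorem A from Theorem 6.* Suppose $\mathcal L_s(F)$ has the $f$-vector $(f_0,\dots,f_d)$ of the polar of $C(m,d)$. We verify the hypotheses of Proposition 5.

* *$s\ge2$.* If $s=1$, then by Lemma 3(a) a $0$-dimensional stratum has $l=1$, and there is exactly one (one $n$-fold root); but $f_0>1$.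
* *$n-s=d$, and $\mathcal H_s(F)$ contains a polynomial with distinct roots.* As $f_d=1$ is the last nonzero entry and $d\ge1$, the maximal dimension of a stratum is $d$. So some stratum has $l=s+d>s$. By Lemma 3(b) with $Y=\emptyset$, $\mathcal H^\emptyset(F)\ne\emptyset$; its dimension is $n-s\ge l-s=d$. So $n-s=d$.
* *$2f_1=df_0$ and $f_0\ge2$*, since the polytope is a simple $d$-polytope.

By Lemma 3(a), for $1\le k\le d-1$ the strata of dimension $d-k\ge1$ are those with $l=s+d-k=n-k$, so the number of $k$-sets in $\Delta(F)$ is $f_{d-k}$. For $k=1$: $|U|=f_{d-1}=m$. For $k=\delta\le d-1$: as $C(m,d)$ is $\delta$-neighborly, the number of $\delta$-sets in $\Delta(F)$ is $f_{d-\delta}=\binom m\delta$. These $\delta$-sets are subsets of $U$, since $\Delta(F)$ is closed under subsets; as $|U|=m$, they are all the $\delta$-subsets of $U$. So all subsets of $U$ of size $\le\delta$ are in $\Delta(F)$.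

Proposition 5 gives a complete simplicial fan in $\mathbb R^d$ whose rays are spanned by the $m$ vectors $V_j=(-1)^jv(\tau_j)$, $j\in U$, and in which all subsets of $U$ of size $\le\delta$ span cones. Numbering $U$ increasingly, this contradicts Theorem 6. $\square$

It remains to prove Theorem 6. Some condition on $\delta$ is needed. For $d=2$, $\delta=1$, $m=6$, the vectors $V_j=(-1)^j(1,j)$, $1\le j\le6$, have cyclic order $V_2,V_4,V_6,V_1,V_3,V_5$ by angle, with all consecutive angles below $180$ degrees; they span a complete fan in which every one-element set spans a cone. We call this the *hexagon fan* and use it as a running check.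

## 8. Circuits and complements of size four

From here to the end we suppose that a fan $\Sigma$ as in Theorem 6 exists. Identify its cones with subsets of $[m]$, called *faces*. Subsets of faces are faces. We use these standard facts about a complete simplicial fan: different cones have disjoint relative interiors; if a relative interior point of the cone of a face $\phi$ lies in the cone of a face $\sigma$, then $\phi\subset\sigma$; the maximal faces have $d$ elements and their cones cover $\mathbb R^d$; a face with $d-1$ elements (a *ridge*) lies in exactly two maximal faces.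

Since $m=d+4$, complements are small. Let $\mathcal T$ be the set of complements $\tau=[m]\setminus\sigma$ of maximal faces $\sigma$, so $|\tau|=4$. Put
$$\omega_j=(-1)^j\varepsilon_j,\qquad \psi_H(x)=\prod_{h\in H}(x-h)\quad(H\subset[m]).$$
In the hexagon fan all $\omega_j=+$, and $\{1,6\}$ is a maximal face, so $\{2,3,4,5\}\in\mathcal T$.

**(F1) Circuits.** A *circuit* is a minimal linear dependency $c$ of $V_1,\dots,V_m$; here its support has $d+1$ elements. *Its positive part and its negative part are not both nonempty faces.* Indeed $\sum_{c_j>0}c_jV_j=\sum_{c_j<0}|c_j|V_j$ would lie in the relative interiors of two different cones. *For a $(d+1)$-set $\Phi$ with complement $H$, $|H|=3$, the sign of $j\in\Phi$ in the circuit on $\Phi$ is, up to a common sign, that of $\omega_j\psi_H(j)$.* Indeed the dependency of the $v(t_j)$, $j\in\Phi$, alternates, so the sign is $\varepsilon_j(-1)^{\operatorname{rank}_\Phi j}$ up to a common sign. As $\operatorname{rank}_\Phi j=j-\#\{h\in H:h<j\}$, this is $\omega_j(-1)^{\#\{h\in H:h<j\}}$, while $\psi_H(j)$ has sign $(-1)^{3-\#\{h\in H:h<j\}}$.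

**(F2) Many equal signs.** *If $\tau\in\mathcal T$, $e\in\tau$, $H=\tau\setminus e$, then at least $\delta+1$ elements $j\in[m]\setminus H$ (including $e$) have $\omega_j\psi_H(j)$ of the same sign as $\omega_e\psi_H(e)$.* Let $E\ni e$ be the set of these $j$. If $|E|\le\delta$, then $E$ is a face. The other part of the circuit on $[m]\setminus H$ is nonempty, as $d+1>\delta$, and is contained in the maximal face $[m]\setminus\tau$, so it is a face too. This contradicts (F1).

**(F3) Crossing a ridge.** *If $\tau\in\mathcal T$, $y\notin\tau$, there is $f\in\tau$ with $(\tau\cup y)\setminus f\in\mathcal T$.* The ridge $([m]\setminus\tau)\setminus y$ lies in exactly two maximal faces; the one other than $[m]\setminus\tau$ arises by adding some $f\in\tau$.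

**(F4) Few sign changes.** *$(\omega_j)$ has at most $3$ sign changes.* If $\varepsilon$ had at most $d-1$ sign changes, some polynomial $p$ of degree $\le d-1$ would satisfy $\varepsilon_jp(t_j)>0$ for all $j$. The linear form taking $v(t)$ to $p(t)$ would then be positive on all $V_j$, so they would lie in an open half-space, contradicting completeness. So $\varepsilon$ has at least $d$ sign changes among the $m-1=d+3$ consecutive pairs, and $\omega$ changes sign exactly where $\varepsilon$ does not.

## 9. Rotating the moment curve

**Normalization.** The purpose is to reduce (F4) to two shapes of $\omega$. Let $t_k<p<t_{k+1}$ and $u=-1/(t-p)$. Then $(t-p)^{d-1}u^i=(-1)^i(t-p)^{d-1-i}$ for $0\le i\le d-1$, and these polynomials form a basis of the polynomials of degree $\le d-1$. So there is a linear isomorphism $A$ of $\mathbb R^d$ with $Av(t)=(t-p)^{d-1}v(u)$. The function $u$ increases with $t$ on each side of $p$; it is negative for $t>p$ and positive for $t<p$. So applying $A$ to $\Sigma$ reorders the nodes as $k+1,\dots,m,1,\dots,k$ and multiplies $\varepsilon_1,\dots,\varepsilon_k$ by $(-1)^{d-1}$; positive factors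 are irrelevant.

For $j>k$ the new position is $j-k$, and the new value of $\omega$ is $(-1)^{j-k}\varepsilon_j=(-1)^k\omega_j$. For $j\le k$ the new position is $m-k+j$, and the new value is $(-1)^{m-k+j}(-1)^{d-1}\varepsilon_j=-(-1)^k\omega_j$, as $m+d$ is even. So up to a global sign the new sequence is
$$(\omega_{k+1},\dots,\omega_m,-\omega_1,\dots,-\omega_k).$$
A global sign change is realized by $-\mathrm{id}$. Now use this with $k$ the length of the first run of equal signs.

* If $\omega$ has one sign change, moving the first run to the end makes $\omega$ constant.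
* If it has three, say $+-+-$, the move gives $-+-$ with the last two runs merged, so two sign changes.
* If it has two, the move permutes the three run lengths cyclically, still with two sign changes.

So we may assume that $N=\{j:\omega_j=-\}$ is either empty, or an interval with $+$ elements on both sides that is not longer than the other two runs. Put $\nu=|N|$. Then
$$\nu\le\frac m3=\frac{2\delta+\varpi+4}3\le\delta,$$
because $\delta\ge4+\varpi$. So $N$ is a face (possibly empty).

## 10. One well-placed maximal cone

**Step 1: a special $\tau_0$.** We look for a member of $\mathcal T$ whose position relative to $N$ is under control. Let $\theta>t_m$ and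
$$x_\rho=\sum_{j\in N}V_j+\rho(-1)^mv(\theta).$$
As there are finitely many cones, some maximal face $\sigma$ has $x_\rho\in\operatorname{pos}V_\sigma$ for arbitrarily small $\rho>0$. Letting $\rho\to0$ gives $\sum_{j\in N}V_j\in\operatorname{pos}V_\sigma$. This point is in the relative interior of the cone of the face $N$, so $N\subset\sigma$.

By Lagrange interpolation $v(\theta)=\sum_{j\in\sigma}L_j(\theta)v(t_j)$ with $L_j(\theta)=\prod_{i\in\sigma\setminus j}(\theta-t_i)/(t_j-t_i)$, which has sign $(-1)^{\#\{i\in\sigma:i>j\}}$. So for $j\in\sigma\setminus N$ the coefficient of $V_j$ in $x_\rho$ is nonzero of sign $(-1)^m\varepsilon_j(-1)^{\#\{i\in\sigma:i>j\}}$, and this sign must be $+$. Let $\tau_0=[m]\setminus\sigma$. As $\#\{i\in\sigma:i>j\}=m-j-\#\{c\in\tau_0:c>j\}$, this says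
$$\omega_j(-1)^{\#\{c\in\tau_0:c>j\}}=+ .$$
As $\omega_j=+$ for $j\notin N$, the number $\#\{c\in\tau_0:c>j\}$ is even for all $j\in[m]\setminus(N\cup\tau_0)$. Write $\tau_0=\{a<a'<b<b'\}$; it is disjoint from $N$, so $\omega=+$ on $\tau_0$. An element strictly between $a$ and $a'$ has three elements of $\tau_0$ above it, one strictly between $b$ and $b'$ has one. So all elements strictly between $a$ and $a'$, or strictly between $b$ and $b'$, belong to $N$.

In the hexagon fan, $\rho v(\theta)$ with $\theta>6$ lies in the cone of $\{1,6\}$, and $\tau_0=\{2,3,4,5\}$.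

**Step 2: $a'=a+1$ and $b'=b+1$.** Suppose not. The interval $N$ is disjoint from $\tau_0$, so $N\ne\emptyset$ lies entirely between $a,a'$ or entirely between $b,b'$, and all other elements of $[m]\setminus\tau_0$ are $<a$, between $a'$ and $b$, or $>b'$.

*Two applications of (F2) at $\tau_0$.* Take $e=b'$, $H=\{a,a',b\}$: $e$ has sign $+$. Elements $<a$ and between $a'$ and $b$ have $\psi_H<0$, $\omega=+$, so sign $-$. Elements of $N$ have $\psi_H>0$ (in both possible positions) and $\omega=-$, so sign $-$. Elements $>b'$ have sign $+$. So $\#\{j>b'\}\ge\delta$. Take $e=a$, $H=\{a',b,b'\}$: $e$ has sign $-$. Elements $<a$ have sign $-$. Elements between $a'$ and $b$ and those $>b'$ have sign $+$. Elements of $N$ have $\psi_H<0$ (in both positions) and $\omega=-$, so sign $+$. So $\#\{j<a\}\ge\delta$. Hence $m\ge2\delta+4+\nu$, that is, $\nu\le\varpi$. As $\nu\ge1$, we get $\varpi=\nu=1$, and $S'=[m]\setminus(\tau_0\cup N)$ consists of exactly $\delta$ elements $<a$ and $\delta$ elements $>b'$.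

*Crossing one ridge.* Let $y=\max S'$, so $y>b'$. Take $f\in\tau_0$ from (F3) for $\tau_0,y$. Let $g$ be the partner of $f$ in its pair $\{a,a'\}$ or $\{b,b'\}$, and $\{h,h'\}$ the other pair. Then $\{g,h,h',y\}\in\mathcal T$. Apply (F2) to it with $(H,e)=(\{g,h,y\},h')$ and with $(\{g,h',y\},h)$. In both cases, for $j\in S'\setminus y$ the factors $j-g$ and $j-h$ (resp. $j-h'$) have equal signs, since $j<a$ or $j>b'$. So $\psi_H(j)$ has the sign of $j-y$, namely $-$, and $\omega_j=+$. At the two elements $e$ the signs are opposite, because $h'-h=-(h-h')$, while $h,h'$ lie on the same side of $g$ and of $y$, and $\omega_h=\omega_{h'}=+$. So in one of the two cases $e$ has sign $+$. The elements outside $H$ are those of $S'\setminus y$, $N$, and $e,f$. So at most $3$ elements have sign $+$, and $3\ge\delta+1$, a contradiction.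

**Step 3: four inequalities.** Let $S=[m]\setminus\tau_0$, so $|S|=2\delta+\varpi$. By Step 2 it splits into three regions: left ($j<a$), middle ($a'<j<b$), right ($j>b'$). Let $A,\alpha,B$ be the numbers of $j\in S\setminus N$ in these, so
$$A+\alpha+B+\nu=2\delta+\varpi .$$
If $N\ne\emptyset$, it lies in one of these regions: left (L), middle (M), or right (R). The signs of $\psi_H$ on (L, M, R) and at $e$ are as follows.

* $e=b'$, $H=\{a,a',b\}$: $(-,-,+)$, and $+$ at $e$.
* $e=b$, $H=\{a,a',b'\}$: $(-,-,+)$, and $-$ at $e$.
* $e=a'$, $H=\{a,b,b'\}$: $(-,+,+)$, and $+$ at $e$.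
* $e=a$, $H=\{a',b,b'\}$: $(-,+,+)$, and $-$ at $e$.

Elements of $S\setminus N$ have $\omega=+$ and those of $N$ have $\omega=-$, so $N$ counts exactly when $\psi_H$ on its region has the sign opposite to that at $e$. With $[\cdot]$ equal to $1$ if $N$ lies in the indicated region and $0$ otherwise, (F2) for $\tau_0$ with $e=b',b,a',a$ gives
$$\begin{aligned}&\text{(T1) }B+\nu[\mathrm L\text{ or }\mathrm M]\ge\delta,&&\text{(T2) }A+\alpha+\nu[\mathrm R]\ge\delta,\\&\text{(T3) }\alpha+B+\nu[\mathrm L]\ge\delta,&&\text{(T4) }A+\nu[\mathrm M\text{ or }\mathrm R]\ge\delta.\end{aligned}$$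

One might hope that these already contradict each other. They do not: $N=\emptyset$, $A=B=\delta$, $\alpha=\varpi$ satisfies all four. A single maximal cone does not see enough. What helps is to cross *every* ridge of the cone of $S$ and to apply (F2) on the far side, as was done once in Step 2. Since $f$ in (F3) is not known, we use (F2) in a form that does not depend on it; the adjacency $a'=a+1$, $b'=b+1$ makes this possible.

## 11. Crossing all ridges

**Step 4: balance.** This step bounds the runs of a certain sign word on $S$. For $j\in S$ let
$$\kappa_j=\omega_j\operatorname{sgn}((j-a)(j-b)).$$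
For $y\in S$ let $P(y),Q(y)$ be the numbers of $j\in S\setminus y$ with $\kappa_j\operatorname{sgn}(j-y)=+$, resp. $-$.

Given $y\in S$, let $f\in\tau_0$ be as in (F3) for $\tau_0,y$, let $g$ be its partner in its pair and $\{h,h'\}$ the other pair, so that $\{g,h,h',y\}\in\mathcal T$. Since $a'=a+1$ and $b'=b+1$, an element $j\in S$ lies on the same side of both members of each pair. So for $j\in S\setminus y$ the sign of $\omega_j\psi_H(j)$ is $\kappa_j\operatorname{sgn}(j-y)$, both for $H=\{g,h,y\}$ and for $H=\{g,h',y\}$, whatever $f$ is. The elements $e=h'$, resp. $e=h$, have opposite signs, since $h,h'$ are adjacent integers lying on the same side of $y$ and of $g$, and $\omega_h=\omega_{h'}=+$. The elements outside $H$ are those of $S\setminus y$ and $e,f$. So (F2), applied with the $e$ of sign $+$ and with the $e$ of sign $-$, gives $P(y)+2\ge\delta+1$ and $Q(y)+2\ge\delta+1$. As $P(y)+Q(y)=2\delta+\varpi-1$,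
$$\delta-1\le P(y)\le\delta+\varpi\qquad(y\in S).\tag{1}$$

Let $y<y'$ be consecutive in $S$ with $\kappa_y=\kappa_{y'}=\pm$. For $j\in S\setminus\{y,y'\}$ the contributions to $P(y)$ and $P(y')$ agree. The remaining contributions are that of $y'$ to $P(y)$, which is decided by $\kappa_{y'}$, and that of $y$ to $P(y')$, which is decided by $-\kappa_y$. Hence $P(y')=P(y)\mp1$. So along a run of equal $\kappa$ in $S$ the value $P$ moves in one direction by steps of $1$, and by (1) it takes at most $\varpi+2$ values. Every run of equal $\kappa$ in $S$ has length at most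
$$r:=2+\varpi .$$
Note that $r<\delta$. Also $\kappa=\omega$ on the left and right regions, and $\kappa=-\omega$ on the middle region.

In the hexagon fan $S=\{1,6\}$ and $\kappa=(+,+)$; $P(1)=1$ and $P(6)=0$, in accordance with (1), which there reads $0\le P\le1$.

**Step 5: contradiction.** We list the word $(\kappa_j)_{j\in S}$ in increasing order of $j$. Exponents denote lengths of blocks, some possibly $0$; every block is part of a run and so has length at most $r$. If $\kappa=+$ at $\min S$, then $P(\min S)$ is the number of signs $+$ minus $1$.

*$N=\emptyset$.* (T4) gives $A\ge\delta>r$, and the left region, where $\kappa=+$, is part of a run of length $>r$: a contradiction.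

*$N$ left.* (T4) and (T1) give $A\ge\delta$ and $B+\nu\ge\delta$, so $\alpha\le\varpi$. The word is
$$+^{A_1}\,-^{\nu}\,+^{A_2}\,-^{\alpha}\,+^{B},\qquad A_1+A_2=A .$$
If $\varpi=0$: $\alpha=0$, so the last $+$ blocks merge, $A_1,\nu,A_2+B\le2$ and $2\delta\le6$, a contradiction. If $\varpi=1$: $A_1,A_2,B,\nu\le3$, so $\delta\le A\le6$. Hence $\delta=6$, $A_1=A_2=3$, and $B+\nu\ge6$ gives $B=\nu=3$. There are $9$ signs $+$, one of them at $\min S$, so $P(\min S)=8>7=\delta+\varpi$, contradicting (1).

*$N$ right.* (T1) and (T4) give $B\ge\delta$ and $A+\nu\ge\delta$, so $\alpha\le\varpi$. The word is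
$$+^A\,-^\alpha\,+^{B_1}\,-^\nu\,+^{B_2},\qquad B_1+B_2=B .$$
If $\varpi=0$: $\alpha=0$ and $2\delta=(A+B_1)+\nu+B_2\le6$, a contradiction. If $\varpi=1$: $B_1,B_2,A,\nu\le3$, so $\delta\le B\le6$, hence $\delta=6$ and $B_1=B_2=3$, and $A+\nu\ge6$ gives $A=\nu=3$. There are $9$ signs $+$, one of them at $\min S$, so $P(\min S)=8>7$, contradicting (1).

*$N$ middle.* (T4) and (T1) give $A+\nu\ge\delta$ and $B+\nu\ge\delta$. In the middle region $\kappa=-\omega$, so the word is
$$+^A\,-^{\alpha_1}\,+^\nu\,-^{\alpha_2}\,+^B,\qquad \alpha_1+\alpha_2=\alpha .$$
If $\alpha_1=0$ or $\alpha_2=0$, there is a run of length $\ge A+\nu\ge\delta>r$ or $\ge\nu+B\ge\delta>r$, a contradiction. So $\alpha_1,\alpha_2\ge1$ and $A,\nu,B\le r$, hence $\delta\le A+\nu\le2r$. As $2r=4$ for $\varpi=0$ and $2r=6$ for $\varpi=1$, the hypotheses $\delta\ge4$, resp. $\delta\ge6$, give $\delta=2r$, and then $A=\nu=B=r$. There are $3r$ signs $+$, one of them at $\min S$, so $P(\min S)=3r-1$. This is $5>4=\delta+\varpi$ for $\varpi=0$ and $8>7=\delta+\varpi$ for $\varpi=1$, contradicting (1).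

All cases are impossible, so $\Sigma$ does not exist. This proves Theorem 6, and with Section 7 also Theorem A. $\blacksquare$
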